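\title{Graded torsion groups need not be subgroup separable}

\begin{abstract}
Let $\Pi=(p_1,p_2,\dots)$ be a sequence of primes. A group is $\Pi$-graded if the series obtained by passing repeatedly to the kernel of the map onto first homology with coefficients in $\mathbb F_{p_1},\mathbb F_{p_2},\dots$ consists of finite index subgroups with trivial intersection. If $\Pi$ tends to infinity, every normal subgroup of a $\Pi$-graded torsion group is closed in the profinite topology, and Kionke and Schesler asked whether such a group must be LERF. We show that the answer is no for every such $\Pi$: for $d\ge 2$ and $0<\varepsilon<1/3$ there is a $(d+1)$-generated $\Pi$-graded torsion group with a proper dense $d$-generated subgroup. The inclusion induces an isomorphism of profinite completions, and both groups have rank gradient at least $d-1-\varepsilon$. We also show that in every $\Pi$-graded torsion group subnormal subgroups are closed, and that the failure of LERF always comes from a dense pair of finitely generated subgroups.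
\end{abstract}

\section{Introduction}

For a group $G$ and a prime $p$, let $D_p(G)=G^p[G,G]$ be the subgroup generated by all $p$-th powers and all commutators. It is the kernel of the canonical map $G\to H_1(G,\mathbb F_p)$, and $H_1(G,\mathbb F_p)=G/D_p(G)$ is the largest quotient of $G$ that is an elementary abelian $p$-group. Given a sequence of primes $\Pi=(p_i)_{i\ge 1}$, define
\[
G^{\Pi(0)}=G,\qquad G^{\Pi(n)}=D_{p_n}\bigl(G^{\Pi(n-1)}\bigr)\quad(n\ge 1).
\]
Each term is characteristic in the previous one, hence normal in $G$. We call $G^{\Pi(n-1)}/G^{\Pi(n)}$ the \emph{$n$-th layer} of $G$. A descending chain $N_0\ge N_1\ge\cdots$ of finite index normal subgroups of $G$ is a \emph{residual chain} if $\bigcap_n N_n=\{1\}$, and it is \emph{cofinal} if every finite index normal subgroup of $G$ contains some $N_n$. The group $G$ is \emph{$\Pi$-graded} if $(G^{\Pi(n)})_{n\ge0}$ is a residual chain.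

A $\Pi$-graded group is residually finite in a prescribed way: its elements are detected in finite solvable quotients whose layers, read from the top, are vector spaces over $\mathbb F_{p_1},\mathbb F_{p_2},\dots$. The group $\mathbb Z/p^k$ is $\Pi$-graded exactly when $p$ occurs at least $k$ times in $\Pi$. The symmetric group $S_3$ is $\Pi$-graded exactly when some $2$ in $\Pi$ is followed later by a $3$, because the series stays at $S_3$ until the first $2$ and then at $A_3$ until the next $3$. The group $\mathbb Z$ is $\Pi$-graded for every $\Pi$, with $\mathbb Z^{\Pi(n)}=p_1\cdots p_n\mathbb Z$. We write $\Pi\to\infty$ if $p_i\to\infty$, that is, if every prime occurs only finitely often in $\Pi$.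

The \emph{profinite topology} on $G$ has as a basis the cosets of finite index normal subgroups; ``closed'' and ``dense'' refer to it unless we say otherwise. A subgroup is closed exactly when it is an intersection of finite index subgroups, and $G$ is \emph{LERF} (locally extended residually finite, or subgroup separable) if every finitely generated subgroup is closed.

Let $\Pi\to\infty$ and let $\Gamma$ be a $\Pi$-graded torsion group. It is known that the chain $(\Gamma^{\Pi(n)})_n$ is then cofinal and that every quotient of $\Gamma$ is again $\Pi$-graded; in particular every normal subgroup of $\Gamma$ is closed. Finite subgroups of a residually finite group are closed, and cyclic subgroups of a torsion group are finite, so all cyclic subgroups of $\Gamma$ are closed too. If $\Gamma$ is locally finite, such as $\bigoplus_i\mathbb Z/p_i$ for pairwise distinct $p_i$, then it is LERF for the same reason. All this suggests a positive answer to the following question of Kionke and Schesler \cite{KS}: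
\begin{quote}
\emph{If $\Pi\to\infty$, is every $\Pi$-graded torsion group LERF?}
\end{quote}
A counterexample has to contain an infinite finitely generated torsion group, so none is found by inspection. The answer is nevertheless no, for every $\Pi\to\infty$. To state the result, let $\widehat G=\varprojlim G/N$ be the profinite completion ($N$ runs over the finite index normal subgroups), let $\operatorname{rk}(G)$ be the minimal number of generators, and for finitely generated $G$ let
\[
RG(G)=\inf_U\frac{\operatorname{rk}(U)-1}{[G:U]},
\]
with $U$ running over the finite index subgroups, be the \emph{rank gradient}.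

\begin{theorem}\label{thm:main}
Let $\Pi\to\infty$, $d\ge 2$ and $0<\varepsilon<1/3$. There is a $(d+1)$-generated $\Pi$-graded torsion group $\Gamma$ with a $d$-generated proper subgroup $H<\Gamma$ that is dense in $\Gamma$. In particular $H$ is not closed and $\Gamma$ is not LERF. Moreover:
\begin{enumerate}
\item[(1)] the inclusion $H\hookrightarrow\Gamma$ induces an isomorphism $\widehat H\cong\widehat\Gamma$;
\item[(2)] $\Gamma$ has a maximal subgroup of infinite index, namely one containing $H$;
\item[(3)] $RG(\Gamma)\ge d-1-\varepsilon$ and $d-1-\varepsilon\le RG(H)\le d-1$.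
\end{enumerate}
\end{theorem}

For $d=2$ the number of generators of $H$ is optimal, since cyclic subgroups are closed. The second theorem describes what remains true. Its part (3) shows that the form of the counterexample is forced: whenever LERF fails, a pair as in Theorem~\ref{thm:main}(1) sits inside the group.

\begin{theorem}\label{thm:positive}
Let $\Pi\to\infty$ and let $\Gamma$ be a $\Pi$-graded torsion group.
\begin{enumerate}
\item[(1)] Every subgroup $K\le\Gamma$ is $\Pi$-graded, and $\Gamma$ induces on $K$ the full profinite topology of $K$; so $\widehat K\to\widehat\Gamma$ is injective.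
\item[(2)] Every subgroup $H$ is self-normalizing in its closure. Every subnormal subgroup of $\Gamma$, and every finite index subgroup of a subnormal subgroup, is closed.
\item[(3)] The following are equivalent: \textup{(i)} $\Gamma$ is LERF; \textup{(ii)} no finitely generated $K\le\Gamma$ has a proper finitely generated dense subgroup; \textup{(iii)} there are no finitely generated subgroups $H\lneq K\le\Gamma$ such that $\widehat H\to\widehat K$ is an isomorphism.
\end{enumerate}
\end{theorem}

Both theorems come from the same feature of $\Pi$. Every prime has a last occurrence, after which elements of that order have left the series; this gives Theorem~\ref{thm:positive} (Section~\ref{sec:orders}). And infinitely many primes have a first occurrence, before which elements of that order cannot be seen; this lets us make a generator of $\Gamma$ look like an element of $H$ in deeper and deeper finite quotients without ever putting it into $H$. Section~\ref{sec:idea} carries out the first step of this construction by hand, Section~\ref{sec:layer} contains the linear algebra for the general step, and Sections~\ref{sec:construction}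 and~\ref{sec:limit} prove Theorem~\ref{thm:main}.

\section{The profinite topology and the $\Pi$-series}\label{sec:prelim}

In (P1)--(P3) the letter $N$ runs over the finite index normal subgroups of a group $G$; it suffices to let it run over a cofinal chain if there is one.
\begin{enumerate}
\item[(P1)] An element $g$ lies in the closure of a subgroup $H$ if and only if $gN$ meets $H$ for all $N$, so the closure is $\bigcap_N HN$. A finite index subgroup $U\ge H$ contains $HN$, where $N$ is the intersection of the conjugates of $U$. Hence the closure of $H$ is the intersection of the finite index subgroups containing $H$; it is a subgroup; finite index subgroups are closed; and $H$ is dense if and only if $HN=G$ for all $N$.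
\item[(P2)] For $K\le G$ the topology induced on $K$ has as a basis the cosets of the groups $K\cap N$. It is the full profinite topology of $K$ if and only if every finite index normal subgroup of $K$ contains some $K\cap N$. In that case $\widehat K=\varprojlim K/(K\cap N)$, and $\widehat K\to\widehat G$ is injective as a limit of the injections $K/(K\cap N)\to G/N$.
\item[(P3)] The image of $\widehat K\to\widehat G$ is compact, so it is the closure of the image of $K$ in $\widehat G$. Hence $\widehat K\to\widehat G$ is surjective if and only if $K$ maps onto every $G/N$, that is, if and only if $K$ is dense in $G$.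
\end{enumerate}
The next facts hold for every $\Pi$. The first three follow by induction on $n$ from the case of a single $D_p$; for (S3) one uses that finite index subgroups of finitely generated groups are finitely generated.
\begin{enumerate}
\item[(S1)] A surjection $G\to G'$ maps $G^{\Pi(n)}$ onto $G'^{\Pi(n)}$. In particular $(G/R)^{\Pi(n)}=RG^{\Pi(n)}/R$ for $R\trianglelefteq G$.
\item[(S2)] If $K\le G$, then $K^{\Pi(n)}\le G^{\Pi(n)}$.
\item[(S3)] If $G$ is finitely generated, then $G/G^{\Pi(n)}$ is finite, and its order is divisible only by primes among $p_1,\dots,p_n$.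
\item[(S4)] If $g\in G^{\Pi(k-1)}$ has finite order prime to $p_k$, then $g\in G^{\Pi(k)}$, because the $k$-th layer has exponent dividing $p_k$.
\end{enumerate}
We also use three textbook facts. \emph{Schreier's formula}: a subgroup of index $m$ in a free group of rank $r$ is free of rank $m(r-1)+1$; consequently $\operatorname{rk}(U')-1\le[U:U'](\operatorname{rk}(U)-1)$ for every finite index subgroup $U'$ of a finitely generated group $U$. \emph{Dedekind's law}: for subgroups $A,B,C$ of a group with $B\le C$ one has $C\cap AB=(C\cap A)B$. \emph{Maschke's theorem}: if $Q$ is a finite group and the prime $q$ does not divide $|Q|$, then every submodule of an $\mathbb F_q[Q]$-module is a direct summand; so a finite-dimensional module is a direct sum of simple modules, and it is determined up to isomorphism by their multiplicities. Finally, $\langle\langle S\rangle\rangle$ denotes the normal closure of $S$ in the ambient free group.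

\section{Orders of elements and closed subgroups}\label{sec:orders}

In this section $\Pi\to\infty$ and $\Gamma$ is a $\Pi$-graded torsion group.

\begin{lemma}\label{lem:order}
Let $p$ be a prime with $p\ne p_k$ for all $k>m$. Then every element of $\Gamma^{\Pi(m)}$ has order prime to $p$.
\end{lemma}

\begin{proof}
Otherwise a power of such an element is an element $g\in\Gamma^{\Pi(m)}$ of order $p$. By (S4) and induction, $g\in\Gamma^{\Pi(k)}$ for all $k>m$, so $g\in\bigcap_k\Gamma^{\Pi(k)}=\{1\}$, a contradiction.
\end{proof}

Since $\Pi\to\infty$, for every integer $s\ge1$ there is an $m$ such that no prime divisor of $s$ occurs in $(p_k)_{k>m}$, and then all elements of $\Gamma^{\Pi(m)}$ have order prime to $s$. Each part of the theorem applies this with a suitable $s$.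

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(1) Let $K_0\trianglelefteq K$ have finite index, and choose $m$ for $s=|K/K_0|$. An element of $K\cap\Gamma^{\Pi(m)}$ has order prime to $|K/K_0|$, so its image in $K/K_0$ is trivial. Thus $K\cap\Gamma^{\Pi(m)}\le K_0$, and (P2) gives the statements on the topology and on $\widehat K\to\widehat\Gamma$. The case $K=\Gamma$ is the cofinality of $(\Gamma^{\Pi(n)})_n$.

The group $K$ need not be finitely generated, so the finiteness of $[K:K^{\Pi(n)}]$ requires an argument. Choose $m$ for $s=p_1\cdots p_n$. An element of $K\cap\Gamma^{\Pi(m)}$ has order prime to $p_1,\dots,p_n$, so by (S4), applied in $K$, it lies successively in $K^{\Pi(1)},\dots,K^{\Pi(n)}$. Hence $K^{\Pi(n)}$ contains the finite index subgroup $K\cap\Gamma^{\Pi(m)}$ of $K$. By (S2), $\bigcap_nK^{\Pi(n)}\le\bigcap_n\Gamma^{\Pi(n)}=\{1\}$, so $K$ is $\Pi$-graded.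

(2) Suppose that $\gamma\notin H$ lies in the closure of $H$ and normalizes $H$. Then $\gamma H$ is a nontrivial element of finite order in $\langle H,\gamma\rangle/H$. The closure is a subgroup, so we may replace $\gamma$ by a power and assume that $\gamma H$ has prime order $p$. Choose $m$ for $s=p$. By (P1) we can write $\gamma=h\delta$ with $h\in H$ and $\delta\in\Gamma^{\Pi(m)}$. The element $\delta=h^{-1}\gamma\in\langle H,\gamma\rangle$ maps to $\gamma H$, so $p$ divides the order of $\delta$, contrary to Lemma~\ref{lem:order}. Hence $H$ is self-normalizing in its closure. If $H$ is normal, it is normalized by its whole closure, so it is closed.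

Let $K_r\trianglelefteq\cdots\trianglelefteq K_1\trianglelefteq K_0=\Gamma$. By (1) each $K_i$ is a $\Pi$-graded torsion group, so $K_{i+1}$ is closed in the profinite topology of $K_i$, which by (1) is the topology induced from $\Gamma$. A closed subset of a closed subspace is closed, so by induction $K_r$ is closed in $\Gamma$. A finite index subgroup of $K_r$ is closed in the profinite topology of $K_r$, which is again the induced one, so it is closed in $\Gamma$.

(3) Suppose (ii) fails, and let $H\lneq K$ be finitely generated with $H$ dense in $K$. If $U\le\Gamma$ has finite index and contains $H$, then $U\cap K$ is closed in $K$ and contains $H$, so $U\cap K=K$. By (P1) the closure of $H$ in $\Gamma$ contains $K\ne H$, and (i) fails. Conversely suppose (i) fails, and let $H$ be finitely generated and $\gamma\notin H$ an element of its closure. Put $K=\langle H,\gamma\rangle$. The closure of $H$ is a subgroup containing $H$ and $\gamma$, so $H$ is dense in $K$ for the induced topology, which is the profinite topology of $K$ by (1). Thus (ii) fails. Finally, for $H\le K\le\Gamma$ the map $\widehat H\to\widehat K$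 is injective by (1) applied to the $\Pi$-graded torsion group $K$, and by (P3) it is surjective if and only if $H$ is dense in $K$. This gives the equivalence of (ii) and (iii).
\end{proof}

\begin{remark}
The proof recovers the other known fact quoted in the introduction: if $N\trianglelefteq\Gamma$, then $\bigcap_nN\Gamma^{\Pi(n)}=N$ by (2), cofinality and (P1), so $\Gamma/N$ is $\Pi$-graded by (S1). Torsion cannot be dropped: if $p_1$ occurs only once in $\Pi$, then $p_1^2\mathbb Z$ contains no term $p_1\cdots p_n\mathbb Z$ of the series of $\mathbb Z$. The hypothesis $\Pi\to\infty$ entered through the choice of $m$; Lemma~\ref{lem:order} says nothing about a prime that occurs infinitely often.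
\end{remark}

\section{Delayed relations: the first step by hand}\label{sec:idea}

Let $F$ be free on $a_1,\dots,a_d,x$ and $E=\langle a_1,\dots,a_d\rangle$. We look for $\Gamma$ as a quotient of $F$ and let $H$ be the image of $E$. By cofinality, $H$ is dense if for arbitrarily large $N$ there is $h\in E$ with $x=h$ in $\Gamma/\Gamma^{\Pi(N)}$, and $H$ is proper if $x\ne e$ in $\Gamma$ for every $e\in E$. So we must force $x=h$ in a finite quotient without forcing it in $\Gamma$. First occurrences of primes allow this. Call $N\ge0$ \emph{fresh} if $p_{N+1}\notin\{p_1,\dots,p_N\}$.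

\begin{lemma}\label{lem:fresh}
Let $\Pi\to\infty$. For all $B$ and $N$ there is a fresh $N'>N$ with $p_{N'+1}>B$.
\end{lemma}

\begin{proof}
Infinitely many primes occur in $\Pi$. Take one that exceeds $B$ and is not among $p_1,\dots,p_{N+1}$, and let $N'+1$ be the index of its first occurrence.
\end{proof}

Let $N$ be fresh, $q=p_{N+1}$ and $g=x^{-1}h$. If $G$ is a quotient of $F$ in which $g^q=1$, then $g$ is trivial in $G/G^{\Pi(N)}$, because this group has order prime to $q$ by (S3). The next layer has exponent $q$, and there the relation does not force $g$ to vanish. The model is the cyclic group $\mathbb Z/q$, for which $(\mathbb Z/q)^{\Pi(N)}=\mathbb Z/q$ and $(\mathbb Z/q)^{\Pi(N+1)}=0$. Thus $g^q=1$ acts as the relation $x=h$ on the first $N$ layers only. Below them $x$ needs a new approximation $h'$, imposed in the same way with a later fresh prime, and the problem is to keep the successive relations from adding up to a relation $x=e$ with $e\in E$.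

\begin{example}\label{ex:first}
Let $d=2$, $E=\langle a,b\rangle$, let $q_0=p_1$ be odd, and fix $e_0\in E$. Take $N_0=0$, $h_0=1$, $g_0=x^{-1}$ and impose $g_0^{q_0}=1$. The first layer is unaffected by this relation; writing $\bar z$ for the class of $z\in F$, it is
\[
V=\mathbb F_{q_0}\bar a\oplus\mathbb F_{q_0}\bar b\oplus\mathbb F_{q_0}\bar x .
\]
Now take a fresh $N_1\ge1$, put $q_1=p_{N_1+1}\neq q_0$, choose $h_1\in E$, and let $G_1=F/\langle\langle g_0^{q_0},g_1^{q_1}\rangle\rangle$ with $g_1=x^{-1}h_1$. Then $x=h_1$ in $G_1/G_1^{\Pi(N_1)}$. The class of $g_1^{q_1}$ in $V$ is $q_1(\bar h_1-\bar x)$, and $q_1$ is invertible in $\mathbb F_{q_0}$, so the first layer of $G_1$ is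
\[
V/\mathbb F_{q_0}(\bar h_1-\bar x)\cong\mathbb F_{q_0}\bar a\oplus\mathbb F_{q_0}\bar b,\qquad \bar x\mapsto\bar h_1 .
\]
The choice $h_1=h_0=1$ is fatal: $x^{q_0}=x^{q_1}=1$ gives $x=1\in H$. We make two demands. First, $\bar h_1\ne0$, so that $g_0$ survives in the first layer and has order exactly $q_0$ in $G_1/G_1^{\Pi(N_1)}$. Second, $\bar h_1\ne\bar e_0$, so that $x\ne e_0$ in the first layer; if all later relators are taken from $G_1^{\Pi(N_1)}$, then $x\neq e_0$ in the final group. Both hold for one of $h_1=a$ and $h_1=a^{-1}$, since $\bar a\ne0$ and $\bar a\ne-\bar a$. For this choice $x,g_1,b$ is a basis of $F$, so $G_1\cong\mathbb Z/q_0*\mathbb Z/q_1*\mathbb Z$, and the image of $E$ is $\langle xg_1,b\rangle$. It is a proper subgroup (killing $b$ maps it to a cyclic subgroup of $\mathbb Z/q_0*\mathbb Z/q_1$), and it maps onto $G_1/G_1^{\Pi(N_1)}$.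
\end{example}

Three things change in later steps. The layer is a module over the group ring of a finite quotient $Q$, and the new relator kills a cyclic submodule, of dimension up to $|Q|$, instead of a line. The old relators have already destroyed part of the layer, and we need to know that most of it is left; this is the purpose of the first demand. And further relators are needed to make the group torsion.

\section{Linear algebra in one layer}\label{sec:layer}

Let $F$ be a free group of finite rank, $L\trianglelefteq F$ of finite index, $Q=F/L$, $q$ a prime and $\Lambda=\mathbb F_q[Q]$; dimensions are over $\mathbb F_q$. If $R\trianglelefteq F$ and $R\le L$, then $H_1(L/R,\mathbb F_q)=L/RD_q(L)$. We write it additively and denote the class of $z\in L$ by $\bar z$. Conjugation by $F$ acts on it and $L$ acts trivially, so it is a $\Lambda$-module with $tL\cdot\bar z=\overline{tzt^{-1}}$. For $S\subseteq L$ the image of $\langle\langle S\rangle\rangle$ is the submodule $\sum_{s\in S}\Lambda\bar s$, hence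
\begin{equation}\label{eq:quot}
H_1\bigl(L/R\langle\langle S\rangle\rangle,\mathbb F_q\bigr)=H_1(L/R,\mathbb F_q)\Big/\sum_{s\in S}\Lambda\bar s .
\end{equation}
A relator $s$ therefore costs at most $\dim\Lambda\bar s\le|Q|$ dimensions. Proper powers can be much cheaper.

\begin{lemma}\label{lem:cost}
Let $w\in F$.
\begin{enumerate}
\item[(a)] If $w$ has order exactly $k$ in $Q$, then $\dim\Lambda\overline{w^k}\le|Q|/k$.
\item[(b)] If $w\in L$, then $\Lambda\overline{w^m}=0$ for $q\mid m$ and $\Lambda\overline{w^m}=\Lambda\bar w$ for $q\nmid m$.
\end{enumerate}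
\end{lemma}

\begin{proof}
(a) Since $w$ commutes with $w^k\in L$, the vector $\overline{w^k}$ is fixed by the subgroup of order $k$ that $w$ generates in $Q$. Its $Q$-orbit has at most $|Q|/k$ elements and spans $\Lambda\overline{w^k}$. (b) We have $\overline{w^m}=m\bar w$.
\end{proof}

\begin{example}\label{ex:cost}
Let $F$ be free on $a,b$ and let $L$ be the kernel of $F\to Q=\mathbb Z/k$, $a\mapsto1$, $b\mapsto0$. Then $L$ is free on $a^k$ and $b_i=a^iba^{-i}$ for $0\le i<k$. Conjugation by $a$ fixes $\overline{a^k}$ and permutes the $\bar b_i$ cyclically, so $H_1(L,\mathbb F_q)=\mathbb F_q\overline{a^k}\oplus\Lambda\bar b\cong\mathbb F_q\oplus\Lambda$. The relator $a^k$ costs $1=|Q|/k$ dimension, the relator $b^q$ costs nothing, and $b^m$ with $q\nmid m$ costs all $k=|Q|$ dimensions of $\Lambda\bar b$. A relator $w^m$ with $m$ prime to $q$ is thus cheap if $w$ has order $m$ in $Q$ and can be expensive if $w$ dies in $Q$.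
\end{example}

The module structure found in the example is general when $q\nmid|Q|$.

\begin{lemma}\label{lem:relmod}
Let $E$ be free on $a_1,\dots,a_d$, let $K\trianglelefteq E$ with $Q=E/K$ finite, and let $q\nmid|Q|$. Then $H_1(K,\mathbb F_q)\cong\Lambda^{d-1}\oplus\mathbb F_q$ as $\Lambda$-modules, where $Q$ acts trivially on $\mathbb F_q$.
\end{lemma}

\begin{proof}
Let $X$ be the Cayley graph with vertex set $Q$ and an edge from $t$ to $ta_i$ for each $t\in Q$ and each $i$. It is the covering of the wedge of $d$ circles that belongs to $K$, so it is connected and $H_1(X,\mathbb F_q)=H_1(K,\mathbb F_q)$; the class of $z\in K$ is the cycle traced by the word $z$ from the vertex $1$. The group $Q$ acts freely on $X$ by left multiplication, with one orbit of vertices and $d$ orbits of edges. For $e\in E$ the word $eze^{-1}$ runs from $1$ to $eK$, traces the translate by $eK$ of the loop of $z$, and returns along the same path; so this action agrees on $H_1$ with conjugation. The cellular chain complex gives an exact sequence of $\Lambda$-modules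
\[
0\to H_1(K,\mathbb F_q)\to\Lambda^d\xrightarrow{\ \partial\ }\Lambda\to\mathbb F_q\to0 .
\]
With $J$ the image of $\partial$, Maschke's theorem yields $\Lambda^d\cong H_1(K,\mathbb F_q)\oplus J$ and $\Lambda\cong J\oplus\mathbb F_q$. Hence $H_1(K,\mathbb F_q)\oplus\Lambda\cong\Lambda^d\oplus\mathbb F_q$, and comparing multiplicities of simple modules cancels one copy of $\Lambda$.
\end{proof}

The next proposition is the general form of the choice $h_1=a^{\pm1}$ in Example~\ref{ex:first}. There $g$ is the current error $x^{-1}h$, the new error will be $gu$, and $gv=x^{-1}hv$ compares $x$ with the element $hv\in E$ from which it has to be separated. The hypothesis on $\dim V$ says that at most $\varepsilon|Q|$ of the $|Q|d+1$ dimensions of $H_1(L,\mathbb F_q)$ have been lost.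

\begin{proposition}\label{prop:choice}
Let $d\ge2$ and $0<\varepsilon<1/3$. Let $F$ be free on $a_1,\dots,a_d,x$ and $E=\langle a_1,\dots,a_d\rangle$. Let $R\le L$ be normal subgroups of $F$ with $Q=F/L$ finite, let $q$ be an odd prime with $q\nmid|Q|$, and put $\Lambda=\mathbb F_q[Q]$ and $V=H_1(L/R,\mathbb F_q)$. Suppose that $g=x^{-1}h\in L$ for some $h\in E$ and that $\dim V\ge|Q|(d-\varepsilon)+1$. Then for every $v\in E\cap L$ there is $u\in E\cap L$ such that
\[
\bar g\notin\Lambda(\bar g+\bar u)\qquad\text{and}\qquad\bar g+\bar v\notin\Lambda(\bar g+\bar u).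
\]
\end{proposition}

\begin{proof}
Let $W\subseteq V$ be the image of $E\cap L$; it is the set of possible corrections $\bar u$.

\emph{The submodule $W$.} Since $x=hg^{-1}$, the group $F$ is generated by $E$ and $g$, so $F=E\langle\langle g\rangle\rangle$. As $\langle\langle g\rangle\rangle\le L$, this has two consequences. First, $EL=F$, so $E/(E\cap L)=Q$; as $E$ normalizes $E\cap L$, the subspace $W$ is a submodule and a quotient of the $\Lambda$-module $H_1(E\cap L,\mathbb F_q)$. Second, $L=(E\cap L)\langle\langle g\rangle\rangle$ by Dedekind's law, so $V=W+\Lambda\bar g$. By Schreier's formula $E\cap L$ has rank $|Q|(d-1)+1$, which bounds $\dim W$ from above, and $\dim\Lambda\bar g\le|Q|$ bounds it from below: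
\begin{equation}\label{eq:W}
\dim V-\dim W\ge(1-\varepsilon)|Q|,\qquad \dim W\ge\dim V-|Q|\ge|Q|(d-1-\varepsilon)+1 .
\end{equation}

\emph{Bad corrections are small.} Call $z\in V$ \emph{small} if $\dim\Lambda z\le\varepsilon|Q|$. Let $u\in E\cap L$ and $y=\bar g+\bar u$. Since $\bar g=y-\bar u$ and $\bar u\in W$, we have $V=W+\Lambda y$, and \eqref{eq:W} gives
\[
\dim(\Lambda y\cap W)=\dim\Lambda y-(\dim V-\dim W)\le|Q|-(1-\varepsilon)|Q|=\varepsilon|Q| .
\]
As $\Lambda y\cap W$ is a submodule, all its elements are small. If $\bar g\in\Lambda y$, then $\bar u=y-\bar g$ lies in $\Lambda y\cap W$. If $\bar g+\bar v\in\Lambda y$, then $\bar u-\bar v=y-(\bar g+\bar v)$ lies in $\Lambda y\cap W$. So it suffices to find $u$ such that neither $\bar u$ nor $\bar u-\bar v$ is small.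

\emph{A large element of $W$.} A module of large dimension can consist of small elements (a trivial module does, once $\varepsilon|Q|\ge1$), so \eqref{eq:W} has to be combined with a bound on the number of generators. By Lemma~\ref{lem:relmod}, $W=\Lambda w_1+\dots+\Lambda w_{d-1}+\mathbb F_qw_0$ for some $w_i\in W$. Since $d\ge2$, some $w\in\{w_1,\dots,w_{d-1}\}$ satisfies
\[
\dim\Lambda w\ge\frac{\dim W-1}{d-1}\ge|Q|\Bigl(1-\frac{\varepsilon}{d-1}\Bigr)\ge(1-\varepsilon)|Q|>2\varepsilon|Q|,
\]
where the last inequality is $\varepsilon<1/3$.

\emph{The choice.} Neither $w$ nor $-w$ is small. If both $w-\bar v$ and $-w-\bar v$ were small, then their difference $2w$ would satisfy $\dim\Lambda(2w)\le2\varepsilon|Q|$, while $\Lambda(2w)=\Lambda w$ because $q$ is odd. So for one sign $\pm w-\bar v$ is not small, and we take $u\in E\cap L$ with $\bar u=\pm w$ for that sign.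
\end{proof}

For $d=1$ the group $E\cap L$ is cyclic and $\dim W\le1$, so the source of large elements disappears. This has to happen, since a cyclic subgroup of the final group is closed.

\section{The tower of finite quotients}\label{sec:construction}

Fix $\Pi\to\infty$, $d\ge2$ and $0<\varepsilon<1/3$, and let $F$ and $E$ be as in Proposition~\ref{prop:choice}. Let $f_1,f_2,\dots$ enumerate $F$ and $e_0,e_1,\dots$ enumerate $E$. The step from stage $n$ to stage $n+1$ will improve the approximation of $x$, separate $x$ from $e_n$, and attend to the orders of $f_1,\dots,f_{n+1}$.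

\subsection*{The data at stage $n$}
For $n\ge0$ we construct
\begin{itemize}
\item an element $h_n\in E$, and we put $g_n=x^{-1}h_n$;
\item a fresh index $N_n$, with $N_0<N_1<\cdots$, such that $q_n=p_{N_n+1}$ satisfies $q_n\ge2^{n+2}/\varepsilon$;
\item a finite set $I_n$ of positive integers, with $I_0\subseteq I_1\subseteq\cdots$, and integers $o_i>2^{i+1}/\varepsilon$ for $i\in I_n$, not depending on $n$.
\end{itemize}
From these we form
\[
R_n=\langle\langle g_j^{q_j}\ (0\le j\le n),\ f_i^{o_i}\ (i\in I_n)\rangle\rangle,\qquad L_n=R_nF^{\Pi(N_n)},\qquad Q_n=F/L_n .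
\]
By (S3) and freshness, $Q_n$ is finite and $q_n\nmid|Q_n|$. Since $g_n^{q_n}\in L_n$, this gives
\begin{equation}\label{eq:gn}
g_n\in L_n .
\end{equation}
We put $\Lambda_n=\mathbb F_{q_n}[Q_n]$ and $V_n=H_1(L_n/R_n,\mathbb F_{q_n})$; by (S1) this is the layer number $N_n+1$ of $F/R_n$. The invariant to be maintained says that all relators except the newest are cheap in the sense of Lemma~\ref{lem:cost}(a):
\begin{enumerate}
\item[$(\mathrm O_n)$] in $Q_n$ the order of $g_j$ is exactly $q_j$ for $j<n$, and the order of $f_i$ is exactly $o_i$ for $i\in I_n$.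
\end{enumerate}

\begin{lemma}\label{lem:dim}
If $(\mathrm O_n)$ holds, then $\dim V_n\ge|Q_n|(d-\varepsilon)+1$.
\end{lemma}

\begin{proof}
By Schreier's formula $\dim H_1(L_n,\mathbb F_{q_n})=|Q_n|d+1$, and by \eqref{eq:quot} the space $V_n$ is the quotient by the cyclic submodules that the relators generate. The relator $g_n^{q_n}$ contributes nothing, by \eqref{eq:gn} and Lemma~\ref{lem:cost}(b). By $(\mathrm O_n)$ and Lemma~\ref{lem:cost}(a) the others contribute at most
\[
|Q_n|\Bigl(\sum_{j<n}\frac1{q_j}+\sum_{i\in I_n}\frac1{o_i}\Bigr)\le|Q_n|\,\varepsilon\Bigl(\sum_{j\ge0}2^{-j-2}+\sum_{i\ge1}2^{-i-1}\Bigr)=\varepsilon|Q_n|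
\]
dimensions.
\end{proof}

\subsection*{Stage $0$}
Put $h_0=1$ and $I_0=\emptyset$, and let $N_0$ be fresh with $p_{N_0+1}\ge4/\varepsilon$ (Lemma~\ref{lem:fresh}). Condition $(\mathrm O_0)$ is void.

\subsection*{From stage $n$ to stage $n+1$: the new approximation}
We have $x^{-1}e_n=g_n\cdot h_n^{-1}e_n$. If $h_n^{-1}e_n\notin L_n$, then by \eqref{eq:gn} the elements $x$ and $e_n$ are already distinct in $Q_n$. Accordingly put $v_n=h_n^{-1}e_n$ if this element lies in $L_n$, and $v_n=1$ otherwise. The prime $q_n\ge4/\varepsilon>12$ is odd, so by \eqref{eq:gn} and Lemma~\ref{lem:dim} Proposition~\ref{prop:choice} applies to $R_n\le L_n$, $q_n$, $g_n$ and $v_n$. It gives $u\in E\cap L_n$ such that $y_n=\bar g_n+\bar u\in V_n$ satisfies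
\begin{equation}\label{eq:avoid}
\bar g_n\notin\Lambda_ny_n,\qquad\bar g_n+\bar v_n\notin\Lambda_ny_n .
\end{equation}
Put $h_{n+1}=h_nu$. Then $g_{n+1}=g_nu$ lies in $L_n$ and has class $y_n$. By Lemma~\ref{lem:fresh} choose a fresh $N_{n+1}>N_n$ with $q_{n+1}=p_{N_{n+1}+1}\ge2^{n+3}/\varepsilon$, and let
\[
R_n^+=R_n\langle\langle g_{n+1}^{q_{n+1}}\rangle\rangle,\qquad M_n=R_n^+F^{\Pi(N_n+1)} .
\]
We compute the layer number $N_n+1$ of $F/R_n^+$. Since $g_{n+1}\in L_n$, we have $R_n^+F^{\Pi(N_n)}=L_n$, so $(F/R_n^+)^{\Pi(N_n)}=L_n/R_n^+$ by (S1): the new relator does not change $Q_n$. Also $(F/R_n^+)^{\Pi(N_n+1)}=M_n/R_n^+$, so $M_n\le L_n$ and $L_n/M_n=H_1(L_n/R_n^+,\mathbb F_{q_n})$. The prime $q_n=p_{N_n+1}$ is among $p_1,\dots,p_{N_{n+1}}$, hence $q_{n+1}\ne q_n$ by freshness. Now \eqref{eq:quot} and Lemma~\ref{lem:cost}(b) give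
\begin{equation}\label{eq:layer}
L_n/M_n=V_n/\Lambda_ny_n ,
\end{equation}
compatibly with the maps from $L_n$. In group terms, \eqref{eq:avoid} reads
\begin{equation}\label{eq:notin}
g_n\notin M_n,\qquad g_nv_n\notin M_n .
\end{equation}

\subsection*{From stage $n$ to stage $n+1$: torsion relators}
A relator $f_i^{o}$ is affordable if $o$ is large and equals the order of $f_i$ in the current finite quotient. So we wait until the order of $f_i$ has grown and then freeze it; if it never grows, $f_i$ will have finite order in the limit without any relator. Let $Q'=F/R_n^+F^{\Pi(N_{n+1})}$. Let $I_{n+1}$ consist of $I_n$ and all $i\le n+1$ with $i\notin I_n$ for which the order of $f_i$ in $Q'$ exceeds $2^{i+1}/\varepsilon$, and for these $i$ let $o_i$ be that order. This completes the data of stage $n+1$. The group $R_{n+1}$ is generated by $R_n^+$ and the conjugates of the new relators $f_i^{o_i}$, which are trivial in $Q'$. Hence $Q_{n+1}=Q'$ and, as $N_{n+1}\ge N_n+1$,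
\begin{equation}\label{eq:chain}
R_n\le R_n^+\le R_{n+1},\qquad L_{n+1}=R_n^+F^{\Pi(N_{n+1})}\le M_n\le L_n .
\end{equation}
By the definition of $I_{n+1}$, for every $n\ge1$,
\begin{equation}\label{eq:bounded}
i\le n,\ i\notin I_n\ \Longrightarrow\ f_i\text{ has order at most }2^{i+1}/\varepsilon\text{ in }Q_n .
\end{equation}

\subsection*{The invariant $(\mathrm O_{n+1})$}
Let $j<n$. The order of $g_j$ in $Q_{n+1}$ divides $q_j$ because $g_j^{q_j}\in R_{n+1}$, and it is a multiple of the order of $g_j$ in the quotient $Q_n$ of $Q_{n+1}$, which is $q_j$ by $(\mathrm O_n)$. The same two divisibilities hold for $f_i$ and $o_i$ with $i\in I_n$. For $i\in I_{n+1}\setminus I_n$ the order of $f_i$ in $Q_{n+1}=Q'$ is $o_i$ by definition. For $j=n$, the order of $g_n$ in $Q_{n+1}$ divides the prime $q_n$, and it is not $1$ because $g_n\notin M_n\ge L_{n+1}$ by \eqref{eq:notin} and \eqref{eq:chain}. This completes the induction.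

\section{The limit group}\label{sec:limit}

A group defined by the relators of all $R_n$ need not be visibly residually finite, and it has no relator for those $f_i$ whose order was never frozen. Both defects vanish if we also kill what is invisible in every $Q_n$. Let
\[
L_\infty=\bigcap_nL_n,\qquad\Gamma=F/L_\infty,\qquad H=EL_\infty/L_\infty .
\]
This does not disturb the layers computed so far.

\begin{lemma}\label{lem:terms}
For all $n$ we have $R_n\le L_\infty$, and
\[
\Gamma^{\Pi(N_n)}=L_n/L_\infty,\qquad\Gamma^{\Pi(N_n+1)}=M_n/L_\infty .
\]
\end{lemma}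

\begin{proof}
By \eqref{eq:chain}, $R_n\le R_m\le L_m$ for $m\ge n$ and $R_n\le L_n\le L_m$ for $m\le n$; so $R_n\le L_\infty$. Let $(R,L,N)$ be $(R_n,L_n,N_n)$ or $(R_n^+,M_n,N_n+1)$. Then $L=RF^{\Pi(N)}$, and $R\le R_{n+1}\le L_\infty\le L_{n+1}\le L$ by \eqref{eq:chain}. Hence $L_\infty F^{\Pi(N)}=L$, and (S1) gives $\Gamma^{\Pi(N)}=L/L_\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $\Gamma$ is generated by $d+1$ elements and $H$ by $d$ elements. Write $\Gamma_n=\Gamma^{\Pi(N_n)}$, so that $\Gamma/\Gamma_n=Q_n$ by Lemma~\ref{lem:terms}.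

\emph{$\Gamma$ is $\Pi$-graded.} All $\Gamma^{\Pi(k)}$ have finite index by (S3), and since $N_n\to\infty$ their intersection is $\bigcap_n\Gamma_n=\bigcap_nL_n/L_\infty=\{1\}$.

\emph{$\Gamma$ is torsion.} If $i\in I_n$ for some $n$, then $f_i^{o_i}\in R_n\le L_\infty$. Otherwise \eqref{eq:bounded} applies for all $n\ge i$, so $k=\lfloor2^{i+1}/\varepsilon\rfloor!$ satisfies $f_i^k\in\bigcap_{n\ge i}L_n=L_\infty$.

\emph{$H$ is dense.} By \eqref{eq:gn}, $x\in h_nL_n$, so $EL_n=F$ and $H\Gamma_n=\Gamma$ for all $n$. Theorem~\ref{thm:positive}(1) with $K=\Gamma$ shows that $(\Gamma_n)_n$ is cofinal, and (P1) gives density. This is the second use of $\Pi\to\infty$, after Lemma~\ref{lem:fresh}.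

\emph{$H$ is proper.} Suppose that the image of $x$ lies in $H$. Then $x^{-1}e_n\in L_\infty$ for some $n$. From $x^{-1}e_n=g_n\cdot h_n^{-1}e_n\in L_n$ and \eqref{eq:gn} we get $h_n^{-1}e_n\in L_n$, so $v_n=h_n^{-1}e_n$ and $g_nv_n=x^{-1}e_n\in L_\infty\le M_n$. This contradicts \eqref{eq:notin}.

A proper dense subgroup is not closed, so $\Gamma$ is not LERF.

(1) The map $\widehat H\to\widehat\Gamma$ is injective by Theorem~\ref{thm:positive}(1) and surjective by (P3).

(2) The union of a chain of proper subgroups containing $H$ is proper, since otherwise one member would contain the finitely many generators of $\Gamma$. By Zorn's lemma $H$ lies in a maximal subgroup $S$. If $S$ had finite index, it would be closed, and since it contains the dense subgroup $H$ it would equal $\Gamma$.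

(3) Let $A_n=\Gamma^{\Pi(N_n)}/\Gamma^{\Pi(N_n+1)}$. By Lemma~\ref{lem:terms} and \eqref{eq:layer}, $A_n\cong V_n/\Lambda_ny_n$, so Lemma~\ref{lem:dim} and $\dim\Lambda_ny_n\le|Q_n|$ give
\begin{equation}\label{eq:An}
\dim_{\mathbb F_{q_n}}A_n\ge|Q_n|(d-1-\varepsilon)+1 .
\end{equation}
In this layer the relator $g_{n+1}^{q_{n+1}}$ has used up one of the $d+1$ generators, and all other relators together at most the fraction $\varepsilon$ of another. A group that maps onto $A_n$ has rank at least $\dim A_n$. Let $U\le\Gamma$ have finite index. By cofinality $U$ contains some $\Gamma_n$, and Schreier's formula and \eqref{eq:An} give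
\[
\frac{\operatorname{rk}(U)-1}{[\Gamma:U]}\ge\frac{\operatorname{rk}(\Gamma_n)-1}{[\Gamma:U]\,[U:\Gamma_n]}=\frac{\operatorname{rk}(\Gamma_n)-1}{|Q_n|}\ge d-1-\varepsilon .
\]
Hence $RG(\Gamma)\ge d-1-\varepsilon$.

For $H$ put $H_n=H\cap\Gamma_n$. By Theorem~\ref{thm:positive}(1) and cofinality, every finite index subgroup of $H$ contains some $H_n$. From $H\Gamma_n=\Gamma$ we get $[H:H_n]=|Q_n|$. Since $H$ is dense, $H\Gamma^{\Pi(N_n+1)}=\Gamma$, and Dedekind's law gives $\Gamma_n=H_n\Gamma^{\Pi(N_n+1)}$; so $H_n$ maps onto $A_n$ and $\operatorname{rk}(H_n)-1\ge|Q_n|(d-1-\varepsilon)$. The displayed estimate with $H$ and $H_n$ in place of $\Gamma$ and $\Gamma_n$ yields $RG(H)\ge d-1-\varepsilon$. Taking $U=H$ in the definition gives $RG(H)\le\operatorname{rk}(H)-1\le d-1$.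
\end{proof}

\begin{thebibliography}{9}

\bibitem{KS}
Steffen Kionke and Eduard Schesler,
\emph{Hereditarily just-infinite torsion groups with positive first $\ell^2$-Betti number},
arXiv:2401.04542 (2024).

\end{thebibliography}
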